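
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}
\newtheorem*{question}{Question}


\title{Uncountable solvable groups that are not unions of countable chains of proper subgroups}

\begin{abstract}
A group has cofinality $\omega$ if it is the union of a strictly increasing sequence of proper subgroups. We construct an uncountable solvable group whose cofinality is not $\omega$, which answers a question of Cornulier. The group has derived length $3$, is an extension of an $\mathbb F_2$-vector space of dimension $\aleph_1$ by the lamplighter group, and every countable subset of it lies in a $3$-generator subgroup. There is also a torsion-free version. Derived length $3$ is optimal: every uncountable metabelian group, and more generally every uncountable nilpotent-by-abelian-by-finite group, has cofinality $\omega$. We also discuss which uncountable cardinalities occur; under GCH they are exactly the uncountable cardinals of uncountable cofinality.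
\end{abstract}

\section{Introduction}

A group $G$ \emph{has cofinality $\omega$} if $G=\bigcup_n H_n$ for a strictly increasing sequence $H_0\subsetneq H_1\subsetneq H_2\subsetneq\cdots$ of proper subgroups; otherwise $G$ \emph{has cofinality $\neq\omega$}. A finitely generated group has cofinality $\ne\omega$, because a finite generating set would lie in a single $H_n$. A countable group $\{g_0,g_1,\dots\}$ that is not finitely generated has cofinality $\omega$: take a strictly increasing subsequence of the subgroups $\langle g_0,\dots,g_n\rangle$. So for countable groups cofinality $\ne\omega$ means finite generation, and for uncountable groups it is a substitute for finite generation.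

The notion is related to a stronger one. A group $G$ is \emph{strongly bounded} if every isometric action of $G$ on a metric space has bounded orbits, and \emph{Cayley bounded} if for every generating subset $U$ the Cayley graph of $G$ with respect to $U$ has finite diameter. A strongly bounded group is Cayley bounded, since it acts isometrically on its Cayley graphs and transitively on their vertices. It also has cofinality $\ne\omega$: if $G=\bigcup_n H_n$ as above, then $d(g,h)=1+\min\{n: g^{-1}h\in H_n\}$ for $g\neq h$, with $d(g,g)=0$, is an unbounded left-invariant metric on $G$. Now an infinite solvable group is never strongly bounded, and by a theorem of Khelif it is never even Cayley bounded. This leaves the condition on the cofinality, and Cornulier \cite{Cornulier} asks about it.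

\begin{question}
Is there an uncountable solvable group of cofinality $\neq\omega$?
\end{question}

The simplest cases suggest the answer no. Let $V$ be a vector space over $\mathbb F_2$ with an infinite basis $X$, and let $v_0,v_1,\dots\in X$ be distinct. The spans of $X\setminus\{v_n,v_{n+1},\dots\}$, $n\ge0$, form a strictly increasing sequence of proper subgroups with union $V$. We shall see that a similar argument works for all uncountable metabelian groups and for all uncountable solvable linear groups. The answer is nevertheless yes. We work in ZFC.

\begin{theorem}\label{thm:main}
Let $Q=C_2\wr\mathbb Z$ be the lamplighter group. There is an $\mathbb F_2[Q]$-module $M$ of cardinality $\aleph_1$ such that $G=M\rtimes Q$ has cofinality $\ne\omega$. The group $G$ is solvable with $G'''=1$, and every countable subset of $G$ lies in a $3$-generator subgroup.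
\end{theorem}

\begin{theorem}\label{thm:tf}
The group in Theorem~\ref{thm:main} can instead be taken of the form $M\rtimes(\mathbb Z\wr\mathbb Z)$ with $M$ free abelian of rank $\aleph_1$. It is then torsion-free of derived length $3$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $G$ be a group with a normal nilpotent subgroup $N$ such that $G/N$ is virtually polycyclic. Then $G$ has cofinality $\neq\omega$ if and only if $G$ is finitely generated. Consequently, an uncountable solvable group of cofinality $\ne\omega$ has derived length at least $3$, is not nilpotent-by-abelian-by-finite, and is not linear over any field. In particular the group $G$ of Theorem~\ref{thm:main} has derived length exactly $3$.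
\end{theorem}

\begin{theorem}\label{thm:card}
Let $\kappa$ be an uncountable cardinal.
\begin{enumerate}
\item[(a)] Suppose that the poset $([\kappa]^{\le\aleph_0},\subseteq)$ of countable subsets of $\kappa$ has a cofinal subset of size $\le\kappa$; this holds for example if $\kappa=\kappa^{\aleph_0}$, or if $\kappa=\aleph_n$ with $1\le n<\omega$. Then there is a solvable group of derived length $3$ and cardinality $\kappa$ in which every countable subset lies in a $3$-generator subgroup; it has cofinality $\neq\omega$.
\item[(b)] If $\mathrm{cf}(\kappa)=\omega$, then every group of cardinality $\kappa$ has cofinality $\omega$.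
\end{enumerate}
Hence under GCH the uncountable cardinalities of solvable groups of cofinality $\ne\omega$ are exactly the uncountable $\kappa$ with $\mathrm{cf}(\kappa)>\omega$.
\end{theorem}

\emph{The idea.} For $G=M\rtimes Q$ with $Q$ finitely generated, it is enough that every countable subset of the module $M$ lies in a cyclic submodule. An uncountable $M$ of this kind is built in $\omega_1$ steps, each of which embeds a countable module properly into a cyclic one. A step is easy if some cyclic module contains, as a proper submodule, a direct sum of infinitely many copies of itself, as the free algebra on two generators does. The group ring $\mathbb F_2[Q]$ of a solvable group does not even contain a direct sum of two copies of itself (Remark~\ref{rem:amenable}), and the main point is to find, for the lamplighter group, a cyclic \emph{quotient} of $\mathbb F_2[Q]$ that has the required property. A basis of this quotient is indexed by pairs consisting of an integer and an infinite word in two letters and a blank, with almost all entries blank. Two elements of the group ring act on it from the right by shifting the integer and putting a letter in front of the word.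

Section~\ref{sec:reduction} passes from groups to modules, Section~\ref{sec:absorbing} explains the $\omega_1$-step construction, and Section~\ref{sec:lamp} finds the cyclic module. Theorem~\ref{thm:sharp} is proved in Section~\ref{sec:noeth} and Theorem~\ref{thm:card} in Section~\ref{sec:card}.

\emph{Conventions.} $\mathbb N=\{0,1,2,\dots\}$. Modules are left modules, and $N^{(X)}$ is the direct sum of copies of $N$ indexed by a set $X$. If a group $Q$ acts on an abelian group $M$, then $qmq^{-1}=q\cdot m$ in $M\rtimes Q$. An $r$-generator group is one that can be generated by $r$ elements, not necessarily distinct. Countable sets may be finite.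

\section{From groups to modules}\label{sec:reduction}

\begin{lemma}\label{lem:criterion}
If every countable subset of a group $G$ lies in a finitely generated subgroup, then $G$ has cofinality $\ne\omega$.
\end{lemma}

\begin{proof}
Suppose that $G=\bigcup_nH_n$ with proper subgroups $H_0\subseteq H_1\subseteq\cdots$, and choose $g_n\in G\setminus H_n$. The set $\{g_n:n\in\mathbb N\}$ lies in a finitely generated subgroup, and this lies in some $H_m$. So $g_m\in H_m$, a contradiction.
\end{proof}

Call a module \emph{countably cyclic} if each of its countable subsets lies in a cyclic submodule.

\begin{lemma}\label{lem:semidirect}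
Let $k$ be $\mathbb F_2$ or $\mathbb Z$, let $Q$ be a group generated by $r$ elements, and let $M$ be a countably cyclic $k[Q]$-module. Then every countable subset of $G=M\rtimes Q$ lies in an $(r+1)$-generator subgroup. In particular $G$ has cofinality $\ne\omega$.
\end{lemma}

\begin{proof}
Let $m\in M$. The conjugates $qmq^{-1}=q\cdot m$ with $q\in Q$ generate the additive group $\mathbb Z[Q]m=k[Q]m$, so the subgroup generated by $m$ and $Q$ is $k[Q]m\rtimes Q$. It is generated by $r+1$ elements. The $M$-components of the elements of a countable subset of $G$ lie in some $k[Q]m$, so the subset lies in $k[Q]m\rtimes Q$. Now apply Lemma~\ref{lem:criterion}.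
\end{proof}

So we look for a finitely generated solvable group $Q$, as simple as possible, with an \emph{uncountable} countably cyclic module.

\section{Absorbing modules}\label{sec:absorbing}

\subsection*{The free algebra}

The construction is easiest to see over the free associative algebra $\Lambda=\mathbb F_2\langle a,b\rangle$, whose $\mathbb F_2$-basis is the set of words in $a$ and $b$. A word of the form $wba^n$ determines $n$ and the word $w$. Hence
\begin{equation}\label{eq:free}
\sum_n u_n\,ba^n=0\ \Longrightarrow\ \text{all }u_n=0\qquad\text{for finitely supported }(u_n)\text{ in }\Lambda ,
\end{equation}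
and $1\notin\sum_n\Lambda ba^n$. Let $P$ be a $\Lambda$-module generated by $m_0,m_1,\dots$. We want a larger module with a single element $m'$ from which all the $m_n$ can be recovered, say as $ba^nm'=m_n$. We simply adjoin $m'$ with these relations:
\[
P'=(P\oplus\Lambda)\big/\big\{\big(\textstyle\sum_n u_nm_n,\,-\sum_nu_nba^n\big)\big\},\qquad m'=\text{class of }(0,1),
\]
where $(u_n)$ runs over the finitely supported sequences in $\Lambda$. If $(p,0)$ is one of the relations, then $\sum_nu_nba^n=0$, so all $u_n=0$ by \eqref{eq:free}, and $p=0$. So $P\subseteq P'$. Next, $P'=P+\Lambda m'=\Lambda m'$ is cyclic. Finally $P\ne P'$, because $P'/P\cong\Lambda/\sum_n\Lambda ba^n\neq0$. Start with the module $0$, repeat this step, and take unions at limits. After $\omega_1$ steps we have a strictly increasing chain of countable modules, and a countable subset of its union lies in a term of the chain, hence in the next term, which is cyclic. So the union is an uncountable countably cyclic $\Lambda$-module.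

\subsection*{Why the regular module must be replaced}

The argument used that $\Lambda$ contains $\Lambda^{(\mathbb N)}$ as a left submodule. Group rings of solvable groups have no such submodule, as the following remark shows. It serves as motivation only and is not used in the proofs.

\begin{remark}\label{rem:amenable}
\emph{If $Q$ is a solvable group and $R=\mathbb F_2[Q]$, then the left module $R\oplus R$ does not embed in $R$.} Indeed, an embedding would have the form $(u,v)\mapsto ua+vb$ with $a,b\in R$. Let $K\subseteq Q$ be a finite set containing the supports of $a$ and $b$. Solvable groups are amenable, so by F\o lner's condition there is a finite nonempty $F\subseteq Q$ with $|FK|<2|F|$. The pairs $(u,v)$ with $u$ and $v$ supported in $F$ form a space of dimension $2|F|$, which would be mapped injectively into the space of elements supported in $FK$, of dimension $|FK|<2|F|$. This is impossible.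
\end{remark}

We therefore replace the regular module by a smaller cyclic module, and restrict attention to modules that are built from copies of it.

\begin{definition}
A cyclic $R$-module $N=Re$ is \emph{absorbing} if there is an injective, non-surjective $R$-homomorphism $\iota:N^{(\mathbb N)}\to N$.
\end{definition}

An absorbing module is nonzero, because $\iota$ is not surjective. Over a left Noetherian ring there is no absorbing module: submodules of cyclic modules are then finitely generated, while $N^{(\mathbb N)}$ is not finitely generated when $N\neq0$. The rings $\mathbb Z[Q]$ and $\mathbb F_2[Q]$ are Noetherian for polycyclic $Q$, which is one reason to turn to the lamplighter group; Section~\ref{sec:noeth} shows that this obstruction is a serious one.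

\subsection*{The construction}

Until the end of the section fix a ring $R$, an absorbing module $N=Re$ and a map $\iota$ as in the definition. Let $D=N^{(\mathbb N)}$, let $e_n\in D$ be the element $e$ in the $n$-th summand, and choose $c_n\in R$ with $\iota(e_n)=c_ne$. For $N=\Lambda$, $e=1$ and the map $\iota$ implicit above, one has $c_n=ba^n$.

In the free algebra every sequence $(m_n)$ could be used, since homomorphisms from a free module can be prescribed on a basis. Now we must respect the annihilator of $e$. An element $m$ of an $R$-module $M$ is called \emph{admissible} if there is a homomorphism $N\to M$ with $e\mapsto m$, i.e.\ if every $r\in R$ with $re=0$ satisfies $rm=0$. Homomorphisms map admissible elements to admissible elements, and $0$ is admissible. Let $\mathcal C$ be the class of $R$-modules that are generated by their admissible elements. It is closed under unions of increasing chains. If $M\in\mathcal C$, then every element of $M$ is a finite $R$-linear combination of admissible elements, so every countable subset of $M$ lies in a submodule generated by countably many admissible elements.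

We adjoin several elements $m'$ at once, as this will be needed for Theorem~\ref{thm:card}; for Theorems~\ref{thm:main} and \ref{thm:tf} the index set $\mathcal F$ has one element.

\begin{lemma}\label{lem:step}
Let $M\in\mathcal C$, let $\mathcal F$ be a nonempty set, and for each $Z\in\mathcal F$ let $(z_{Z,n})_{n\in\mathbb N}$ be a sequence of admissible elements of $M$. There are a module $M'\in\mathcal C$ containing $M$ as a proper submodule and admissible elements $m_Z\in M'$ $(Z\in\mathcal F)$ such that
\[
M'=M+\sum_{Z}Rm_Z,\qquad c_nm_Z=z_{Z,n}\quad(Z\in\mathcal F,\ n\in\mathbb N),\qquad M'/M\cong\big(N/\iota(D)\big)^{(\mathcal F)} .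
\]
\end{lemma}

\begin{proof}
As the $z_{Z,n}$ are admissible, there is a homomorphism $f_Z:D\to M$ with $f_Z(e_n)=z_{Z,n}$ for all $n$. Let
\[
M'=\big(M\oplus N^{(\mathcal F)}\big)\big/\Gamma,\qquad \Gamma=\Big\{\Big(\sum_Zf_Z(d_Z),\,(-\iota(d_Z))_Z\Big):(d_Z)\in D^{(\mathcal F)}\Big\}.
\]
If $(m,0)\in\Gamma$ comes from $(d_Z)$, then $\iota(d_Z)=0$ for all $Z$, so all $d_Z=0$ because $\iota$ is injective, and $m=0$. Hence $M$ embeds in $M'$. Let $m_Z$ be the image in $M'$ of the generator $e$ of the $Z$-th copy of $N$. It is admissible, being the image of $e$ under a homomorphism $N\to M'$. Clearly $M'=M+\sum_ZRm_Z$, so $M'\in\mathcal C$. The element $c_nm_Z$ is the image of $c_ne=\iota(e_n)$ in the $Z$-th copy of $N$, and modulo $\Gamma$ this equals $f_Z(e_n)=z_{Z,n}\in M$. Finally, factoring out $M$ as well leaves $N^{(\mathcal F)}/\iota(D)^{(\mathcal F)}\cong(N/\iota(D))^{(\mathcal F)}$, and this is not $0$ because $\iota$ is not surjective and $\mathcal F\neq\emptyset$.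
\end{proof}

\begin{proposition}\label{prop:chain}
Suppose that $R$ is countable. There is an increasing chain $(M_\alpha)_{\alpha<\omega_1}$ of countable $R$-modules with $M_0=0$, with unions taken at limits, and such that each $M_{\alpha+1}$ is cyclic and $M_{\alpha+1}/M_\alpha\cong N/\iota(D)\ne0$. Its union $M$ is countably cyclic of cardinality $\aleph_1$.
\end{proposition}

\begin{proof}
We construct the $M_\alpha$ in $\mathcal C$. Let $M_0=0$ and take unions at limits; these are countable since all indices are countable ordinals. Given $M_\alpha$, let $(z_n)$ enumerate its admissible elements, possibly with repetitions. Lemma~\ref{lem:step} for this one sequence gives a module $M_{\alpha+1}\supsetneq M_\alpha$ in $\mathcal C$ and an element $m_\alpha$ with $M_{\alpha+1}=M_\alpha+Rm_\alpha$ and $c_nm_\alpha=z_n$. The $z_n$ generate $M_\alpha$ and lie in $Rm_\alpha$, so $M_{\alpha+1}=Rm_\alpha$. It is countable because $R$ is.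

The chain is strictly increasing of length $\omega_1$ with countable terms, so $|M|=\aleph_1$. A countable subset of $M$ lies in some $M_\alpha$, because a countable set of countable ordinals is bounded in $\omega_1$; hence it lies in the cyclic module $M_{\alpha+1}$.
\end{proof}

\section{An absorbing module for the lamplighter group}\label{sec:lamp}

Let $(k,C)$ be either $(\mathbb F_2,C_2)$ or $(\mathbb Z,\mathbb Z)$. The first case leads to Theorem~\ref{thm:main}, the second to Theorem~\ref{thm:tf}. Let
\[
B=\bigoplus_{i\in\mathbb Z}\langle t_i\rangle,\quad \langle t_i\rangle\cong C,\qquad Q=B\rtimes\langle s\rangle=C\wr\mathbb Z,\quad st_is^{-1}=t_{i+1}.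
\]
$Q$ is generated by $s$ and $t_0$, and $Q''=1$. Put $S=k[B]$, a commutative ring, $R=k[Q]$, and $x_i=t_i-1\in S$. For a finite set $A\subset\mathbb Z$ let $x_A=\prod_{i\in A}x_i$. Every element of $Q$ is uniquely of the form $s^jg$ with $g\in B$, so $R=\bigoplus_{j\in\mathbb Z}s^jS$. Let $\tau$ be the automorphism of $S$ with $\tau(t_i)=t_{i+2}$, so that $\tau(x_i)=x_{i+2}$. As $\tau(f)=s^2fs^{-2}$,
\begin{equation}\label{eq:comm}
fs^{-2}=s^{-2}\tau(f)\qquad(f\in S).
\end{equation}

\subsection*{Finding the relations}

We look for a left ideal $L$ of $R$ and elements $a,b\in R$ such that right multiplication by $a$ and by $b$ acts on $N=R/L$ much as right multiplication by the free generators acts on $\Lambda$. We try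
\[
a=s^{-2}x_0,\qquad b=s^{-2}x_1 .
\]
By \eqref{eq:comm}, for $f\in S$,
\begin{equation}\label{eq:mult}
s^jf\cdot a=s^{j-2}\,\tau(f)x_0,\qquad s^jf\cdot b=s^{j-2}\,\tau(f)x_1 .
\end{equation}
Thus right multiplication by $a$ moves all indices in $f$ up by $2$ and inserts $x_0$ in the space that has become free. For instance,
\[
b=s^{-2}x_1,\qquad ba=s^{-4}x_3x_0,\qquad ba^2=s^{-6}x_5x_2x_0,\qquad ab=s^{-4}x_2x_1 .
\]
Regard $\{2j,2j+1\}$ as the \emph{position} $j$ of a word, where $x_{2j}$ stands for the letter $a$ and $x_{2j+1}$ for the letter $b$. Then the four elements carry the words $b$, $ab$, $aab$ and $ba$, and right multiplication by $a$ or $b$ puts that letter in front. (So the word is the product read backwards.)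

In $R$ itself this picture is spoiled by the monomials that are not words. Let $k=\mathbb F_2$. Then $x_0^2=t_0^2+1=0$, so $x_{-2}a=s^{-2}x_0^2=0$. Let us see what is forced on an ideal $I$ of $S$ if, for the left ideal $L=RI=\bigoplus_js^jI$, right multiplications by $a$ and $b$ are to be well defined and injective on $R/L$, that is, if for $f\in S$ each of $\tau(f)x_0\in I$ and $\tau(f)x_1\in I$ is equivalent to $f\in I$.
\begin{itemize}
\item $\tau(x_{-2})x_0=x_0^2=0$, so $x_{-2}\in I$. Without this relation, right multiplication by $a$ is not injective.
\item $x_{-2}\in I$, so $\tau(x_{-2})x_1=x_0x_1\in I$. Without this relation, right multiplication by $b$ is not well defined.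
\item $\tau(x_{-1})x_0=x_1x_0\in I$, so $x_{-1}\in I$. If $x_i\in I$, then $\tau(x_{i-2})x_0=x_ix_0\in I$, so $x_{i-2}\in I$. Hence $x_i\in I$ for all $i<0$.
\end{itemize}
So monomials with negative indices must vanish, and so must two letters in position $0$. We exclude two letters in the same position everywhere, and it turns out that this is enough. For $k=\mathbb Z$ we also impose the relations $x_i^2=0$, so that both cases can be treated alike.

\subsection*{The module}

Let $I$ be the ideal of $S$ generated by
\[
x_i\ (i<0),\qquad x_i^2\ (i\in\mathbb Z),\qquad x_{2j}x_{2j+1}\ (j\ge0);
\]
for $k=\mathbb F_2$ we have $x_i^2=0$ anyway. Let $\Delta$ be the set of finite subsets $A\subset\mathbb N$ that contain no pair $\{2j,2j+1\}$ with $j\ge0$. Elements of $\Delta$ are words: $A$ has in position $j$ the letter $a$ if $2j\in A$, the letter $b$ if $2j+1\in A$, and a blank $\circ$ otherwise; almost all positions are blank. For example, $\{0,3,8\}$ is the word $ab{\circ}{\circ}a{\circ}{\circ}\cdots$. The two operations of putting a letter in front are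
\[
p_a(A)=(A+2)\cup\{0\},\qquad p_b(A)=(A+2)\cup\{1\},
\]
where $A+2=\{i+2:i\in A\}$. They map $\Delta$ to $\Delta$.

\begin{lemma}\label{lem:basis}
$S/I$ is a free $k$-module with basis the images of the $x_A$, $A\in\Delta$.
\end{lemma}

\begin{proof}
Let $T=k[x_i:i\in\mathbb Z]/(x_i^2:i\in\mathbb Z)$, where the $x_i$ are indeterminates. It has the basis $(x_A)$, $A\subset\mathbb Z$ finite, and a product of two basis elements is a basis element or $0$. First we show that $S/(x_i^2:i\in\mathbb Z)\cong T$. For $k=\mathbb F_2$, $C=C_2$, the ring $S$ is the commutative $\mathbb F_2$-algebra with generators $t_i$ and relations $t_i^2=1$, i.e.\ with generators $x_i=t_i+1$ and relations $x_i^2=0$, so $S=T$. For $k=\mathbb Z=C$, the ring $S$ is the Laurent polynomial ring in the $t_i$, which arises from $\mathbb Z[x_i:i\in\mathbb Z]$ by inverting all $t_i=1+x_i$. So $S/(x_i^2:i\in\mathbb Z)$ arises from $T$ by inverting the $1+x_i$; but these are already invertible in $T$, with inverses $1-x_i$.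

The image of $I$ in $T$ is generated by monomials, so it is spanned by the $x_A$ that are divisible by some $x_i$ with $i<0$ or some $x_{2j}x_{2j+1}$ with $j\ge0$. These are the $x_A$ with $A\notin\Delta$.
\end{proof}

Let $L=RI=\bigoplus_js^jI$, a left ideal, and
\[
N=R/L,\qquad e=1+L .
\]
By Lemma~\ref{lem:basis}, $N$ is a free $k$-module with basis $\{s^jx_Ae:j\in\mathbb Z,\ A\in\Delta\}$.

\begin{lemma}\label{lem:right}
$La\subseteq L$ and $Lb\subseteq L$. Hence right multiplication by $a$ and $b$ induces $R$-endomorphisms $\rho_a$ and $\rho_b$ of $N$, and for $j\in\mathbb Z$ and $A\in\Delta$
\[
\rho_a(s^jx_Ae)=s^{j-2}x_{p_a(A)}e,\qquad \rho_b(s^jx_Ae)=s^{j-2}x_{p_b(A)}e .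
\]
\end{lemma}

\begin{proof}
By \eqref{eq:mult} the first claim says that $\tau(I)x_0\subseteq I$ and $\tau(I)x_1\subseteq I$. As $\tau$ is a ring automorphism and $I$ is an ideal, it is enough to check that $\tau(g)x_0$ and $\tau(g)x_1$ lie in $I$ for each generator $g$ of $I$.
\begin{itemize}
\item $g=x_i$ with $i<-2$: $\tau(g)=x_{i+2}\in I$, as $i+2<0$.
\item $g=x_{-2}$: $\tau(g)=x_0$, and $x_0x_0,\ x_0x_1\in I$.
\item $g=x_{-1}$: $\tau(g)=x_1$, and $x_1x_0,\ x_1x_1\in I$.
\item $g=x_i^2$: $\tau(g)=x_{i+2}^2\in I$.
\item $g=x_{2j}x_{2j+1}$ with $j\ge0$: $\tau(g)=x_{2j+2}x_{2j+3}\in I$.
\end{itemize}
So $\rho_a$ and $\rho_b$ are well defined, and they are left $R$-linear because they are right multiplications. For $A\in\Delta$ we have $A+2\subset\{2,3,\dots\}$, so $\tau(x_A)x_0=x_{p_a(A)}$ and $\tau(x_A)x_1=x_{p_b(A)}$. With \eqref{eq:mult} this gives the two formulas.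
\end{proof}

\begin{proposition}\label{prop:absorbing}
The $R$-module $N$ is absorbing. An injective, non-surjective homomorphism is
\[
\iota:D=N^{(\mathbb N)}\to N,\qquad \iota\big((y_n)_n\big)=\sum_n\rho_a^n\rho_b(y_n),
\]
and $N/\iota(D)$ is a free $k$-module.
\end{proposition}

\begin{proof}
$\iota$ is an $R$-homomorphism. By Lemma~\ref{lem:right} it maps the basis element $s^jx_Ae$ in the $n$-th summand of $D$ to the basis element $s^{j-2n-2}x_{A'}e$ of $N$, where $A'=p_a^np_b(A)$. As a word, $A'$ is $a^nb$ followed by the word $A$. So $A'$ determines $n$, as the number of letters $a$ before the first position with another entry, and then it determines $A$. Given $n$, the exponent $j-2n-2$ determines $j$. Hence $\iota$ maps the natural basis of $D$ injectively into the basis of $N$. It follows that $\iota$ is injective and that $N/\iota(D)$ is free over $k$, on the remaining basis elements. One of these is $e=s^0x_\emptyset e$, since the blank word does not begin with any $a^nb$. So $\iota$ is not surjective.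
\end{proof}

In terms of elements, $\rho_a^n\rho_b(u+L)=uba^n+L$ for $u\in R$, so for the $c_n$ of Section~\ref{sec:absorbing} we may take the elements $ba^n$, as for the free algebra.

\subsection*{Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:tf}}

The ring $R$ is countable and $N$ is absorbing, so Proposition~\ref{prop:chain} provides a chain $(M_\alpha)_{\alpha<\omega_1}$ with countably cyclic union $M$ of cardinality $\aleph_1$. Let $G=M\rtimes Q$. Since $Q$ is generated by two elements, Lemma~\ref{lem:semidirect} shows that every countable subset of $G$ lies in a $3$-generator subgroup, and that $G$ has cofinality $\ne\omega$. Since $Q''=1$ we have $G''\le M$, and $G'''=1$ because $M$ is abelian. For $k=\mathbb F_2$ this proves Theorem~\ref{thm:main}.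

Now let $k=\mathbb Z$, so $Q=\mathbb Z\wr\mathbb Z$. By Propositions~\ref{prop:chain} and \ref{prop:absorbing}, each quotient $M_{\alpha+1}/M_\alpha\cong N/\iota(D)$ is free abelian. So $M_\alpha$ has a free abelian complement in the abelian group $M_{\alpha+1}$, and because $M_0=0$ and unions are taken at limits, $M$ is the direct sum of these complements. Hence $M$ is free abelian, and its rank is $|M|=\aleph_1$. As $M$ and $Q$ are torsion-free, so is $G$. Finally, $G$ is uncountable with $G'''=1$ and has cofinality $\ne\omega$; by Theorem~\ref{thm:sharp}, proved in the next section, its derived length is at least $3$. So it is $3$, which completes the proof of Theorem~\ref{thm:tf}. \qed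

\section{The Noetherian obstruction}\label{sec:noeth}

We now prove Theorem~\ref{thm:sharp}. A group is virtually polycyclic if it has a polycyclic subgroup of finite index. We use two standard facts about such a group $P$: it is finitely presented, and $\mathbb ZP$ is left Noetherian (P.~Hall, 1954). We also note that cofinality $\ne\omega$ passes to quotients, because a strictly increasing sequence of proper subgroups of a quotient pulls back.

The example of the vector space in the introduction depended on a basis. The following lemma replaces the coordinates with respect to a basis by maps to injective modules.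

\begin{lemma}[Rentschler]\label{lem:rentschler}
Let $R$ be a left Noetherian ring and let $M$ be an $R$-module that is not finitely generated. Then $M$ is the union of a strictly increasing sequence of proper submodules.
\end{lemma}

\begin{proof}
As $M$ is not finitely generated, it has finitely generated submodules $F_0\subsetneq F_1\subsetneq\cdots$. Let $F=\bigcup_nF_n$, and let $E_n$ be an injective hull of $F/F_n\neq0$. Each element of $F$ lies in $F_n$ for all large $n$, so the canonical maps $F\to F/F_n\subseteq E_n$ combine to a homomorphism $\phi:F\to\bigoplus_nE_n$. By the theorem of Bass and Papp, a direct sum of injective modules over a left Noetherian ring is injective; this is where the hypothesis on $R$ is used. So $\phi$ extends to a homomorphism $\psi:M\to\bigoplus_nE_n$. Put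
\[
M_k=\psi^{-1}\Big(\bigoplus_{n<k}E_n\Big).
\]
These submodules increase, and their union is $M$. Also $M_k\ne M$, since the $E_k$-component of $\psi|_F=\phi$ is the nonzero map $F\to F/F_k\subseteq E_k$. So infinitely many of the $M_k$ are distinct, and we may pass to a strictly increasing subsequence.
\end{proof}

\begin{lemma}\label{lem:abelian-kernel}
Let $A$ be an abelian normal subgroup of a group $G$ such that $P=G/A$ is virtually polycyclic. If $G$ has cofinality $\neq\omega$, then $G$ is finitely generated.
\end{lemma}

\begin{proof}
Conjugation makes $A$ a $\mathbb ZP$-module. If the extension splits, a chain of submodules of $A$ together with a complement gives a chain of subgroups of $G$. In general we use a finitely generated supplement instead, and we must control how it meets $A$.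

Since $P$ is finitely generated, $G=KA$ for some finitely generated subgroup $K$. The group $A_0=K\cap A$ is normalized by $K$, because $A$ is normal, and by $A$, because $A$ is abelian. So $A_0$ is a submodule of $A$. The group $K$ is finitely generated and $K/A_0\cong P$ is finitely presented, so $A_0$ is the normal closure in $K$ of a finite set. As $K$ maps onto $P$, this means that $A_0$ is a finitely generated $\mathbb ZP$-module.

Suppose that the module $A$ is not finitely generated. Then $A/A_0$ is not finitely generated either, and by Lemma~\ref{lem:rentschler} there are proper submodules $A_1\subsetneq A_2\subsetneq\cdots$ of $A$ containing $A_0$ with $\bigcup_nA_n=A$. For $n\ge1$ the subgroup $A_n$ is normal in $G$, so $H_n=KA_n$ is a subgroup, and by Dedekind's law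
\[
H_n\cap A=(K\cap A)A_n=A_0A_n=A_n .
\]
So the $H_n$ are proper and strictly increasing, with union $KA=G$. This contradicts the assumption on $G$. Hence $A$ is a finitely generated module, and $G=KA$ is generated by $K$ and finitely many elements of $A$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Finitely generated groups have cofinality $\ne\omega$. Conversely, let $G$ have cofinality $\neq\omega$, and let $N$ be a nilpotent normal subgroup with $G/N$ virtually polycyclic. Then $G/N'$ has cofinality $\ne\omega$, so it is finitely generated by Lemma~\ref{lem:abelian-kernel}, applied to its abelian normal subgroup $N/N'$. Hence $G=KN'$ with $K$ finitely generated, and $N=(K\cap N)N'$ by Dedekind's law.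

We claim that $K\cap N=N$. Otherwise, since subgroups of nilpotent groups are subnormal, $K\cap N$ lies in a proper normal subgroup $X$ of $N$. Then $XN'=N$, so the nontrivial nilpotent group $N/X$ equals its derived subgroup, which is impossible. So $N\le K$, and $G=KN'=K$ is finitely generated.

For the consequences, let $G$ have cofinality $\ne\omega$. We show that $G$ is countable in each of the following cases.

\emph{First case.} Suppose that $N\trianglelefteq G$ is nilpotent and $G/N$ has an abelian normal subgroup $A_1$ of finite index. The quotient $G/N$ has cofinality $\ne\omega$, so by Lemma~\ref{lem:abelian-kernel}, with $A_1$ in place of $A$ and $P$ finite, it is finitely generated. Then its subgroup $A_1$ of finite index is finitely generated, so $G/N$ is virtually polycyclic. By the first part $G$ is finitely generated, hence countable.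

\emph{Derived length at most $2$.} If $G''=1$, the first case applies with $N=G'$, so $G$ is countable.

\emph{Nilpotent-by-abelian-by-finite groups.} The first case deals with nilpotent-by-(abelian-by-finite) groups. Suppose more generally that $A\trianglelefteq G$ has finite index, $N\trianglelefteq A$ is nilpotent, and $A/N$ is abelian. Then $A'\le N$ is nilpotent, $A'$ is normal in $G$ because it is characteristic in $A$, and $A/A'$ is an abelian normal subgroup of finite index in $G/A'$. So the first case applies to $A'$, and $G$ is countable.

\emph{Solvable linear groups.} By Mal'cev's theorem, a solvable linear group has a normal subgroup $A$ of finite index that is triangularizable over the algebraic closure of the field. Then $A'$ consists of unitriangular matrices in a suitable basis, so it is nilpotent, and the group is nilpotent-by-abelian-by-finite. So it is countable if it has cofinality $\ne\omega$.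

Finally, the group of Theorem~\ref{thm:main} is uncountable with $G'''=1$ and has cofinality $\neq\omega$, so its derived length is exactly $3$.
\end{proof}

\section{Other cardinalities}\label{sec:card}

In Proposition~\ref{prop:chain} each step put the whole module $M_\alpha$ into a cyclic module, which is possible only while $M_\alpha$ is countable. For larger cardinals we let each step put \emph{every countable subset} of $M_\alpha$ into a cyclic submodule. Lemma~\ref{lem:step} was stated for this purpose. The module stays small if all countable subsets can be covered by few of them, and this is the hypothesis in Theorem~\ref{thm:card}(a).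

\begin{proof}[Proof of Theorem~\ref{thm:card}]
(a) Let $R$, $Q$ and $N=Re$ be as in Section~\ref{sec:lamp} with $k=\mathbb F_2$. We construct an increasing chain $(M_\alpha)_{\alpha\le\omega_1}$ of modules in $\mathcal C$ of cardinality $\kappa$. Let $M_0=N^{(\kappa)}$. Since $N$ is countable and nonzero, $|M_0|=\kappa$; and $M_0$ is generated by the $\kappa$ generators $e$ of its summands, which are admissible. At limits take unions; they have cardinality $\kappa$ because $\kappa\ge\aleph_1$.

Given $M_\alpha$ with $\alpha<\omega_1$, let $Y_\alpha$ be the set of its admissible elements. It has size $\kappa$, since it contains the $\kappa$ generators of $M_0\subseteq M_\alpha$ and $|M_\alpha|=\kappa$. By hypothesis there is a family $\mathcal F_\alpha$ of at most $\kappa$ nonempty countable subsets of $Y_\alpha$ such that every countable subset of $Y_\alpha$ lies in a member of $\mathcal F_\alpha$. Choose for each $Z\in\mathcal F_\alpha$ a sequence $(z_{Z,n})_n$ enumerating $Z$, and let $M_{\alpha+1}$ be the module that Lemma~\ref{lem:step} provides for these sequences. As $c_nm_Z=z_{Z,n}$, each $Z\in\mathcal F_\alpha$ lies in the cyclic submodule $Rm_Z$ of $M_{\alpha+1}$. Since $M_{\alpha+1}=M_\alpha+\sum_ZRm_Z$ and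 $R$ is countable, $|M_{\alpha+1}|=\kappa$.

Let $M=M_{\omega_1}$. A countable subset of $M$ lies in some $M_\alpha$ with $\alpha<\omega_1$, hence in a submodule generated by a countable subset of $Y_\alpha$, hence in a submodule generated by some $Z\in\mathcal F_\alpha$, hence in the cyclic submodule $Rm_Z$ of $M_{\alpha+1}\subseteq M$. So $M$ is countably cyclic. By Lemma~\ref{lem:semidirect}, every countable subset of $G=M\rtimes Q$ lies in a $3$-generator subgroup and $G$ has cofinality $\ne\omega$. Clearly $|G|=\kappa$ and $G'''=1$. As $G$ is uncountable, its derived length is $3$ by Theorem~\ref{thm:sharp}.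

\emph{The examples.} If $\kappa^{\aleph_0}=\kappa$, take all countable subsets of $\kappa$. For $\kappa=\aleph_n$ with $n\ge1$ we use induction on $n$. Since $\aleph_n$ is regular and uncountable, every countable subset of $\aleph_n$ lies in some ordinal $\alpha<\aleph_n$. The countable subsets of $\alpha$ have a cofinal family of size at most $\aleph_{n-1}$: if $\alpha$ is countable take the single set $\alpha$, and otherwise $|\alpha|=\aleph_m$ with $1\le m\le n-1$ and the induction hypothesis applies. The union of these families over all $\alpha<\aleph_n$ is cofinal in $[\aleph_n]^{\le\aleph_0}$ and has size at most $\aleph_n$.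

(b) Let $|G|=\kappa$ be uncountable with $\mathrm{cf}(\kappa)=\omega$. Then $G$ is the union of an increasing sequence of subsets $X_n$ with $|X_n|<\kappa$. The subgroups $\langle X_n\rangle$ increase with union $G$, and they are proper, because $|\langle X_n\rangle|\le\max(|X_n|,\aleph_0)<\kappa$. So infinitely many of them are distinct, and a strictly increasing subsequence shows that $G$ has cofinality $\omega$.

\emph{Under GCH.} By (b), only uncountable cardinals $\kappa$ with $\mathrm{cf}(\kappa)>\omega$ can occur. Conversely, for such $\kappa$ every function $\omega\to\kappa$ is bounded, so it takes values in some ordinal $\alpha<\kappa$. For each $\alpha<\kappa$ there are at most $2^{|\alpha|+\aleph_0}$ functions $\omega\to\alpha$, and by GCH this is the successor of the cardinal $|\alpha|+\aleph_0<\kappa$, hence at most $\kappa$. Therefore $\kappa^{\aleph_0}=\kappa$, and (a) applies.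
\end{proof}

\begin{thebibliography}{1}
\bibitem{Cornulier}
Yves de Cornulier, \emph{Strongly bounded groups and infinite powers of finite groups}, arXiv:math/0411466 (2004).
\end{thebibliography}

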